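# Continuous spectrum on an independent set: a non-Gaussian example and a theorem on moments

## 1. A unimodular function with independent spectrum

**Theorem A.** There are an ergodic automorphism $T$ of a standard probability space $(X,\mathcal B,\mu)$ and a measurable $f:X\to\mathbb C$ with $|f|=1$ everywhere, such that the spectral measure $\sigma_f$ is continuous and concentrated on an independent $F_\sigma$ set $E=\bigcup_{J\ge0}E_J\subset\mathbb T$, where $E_0\subset E_1\subset\cdots$ are compact. The process $(f\circ T^n)_{n\in\mathbb Z}$ is not Gaussian.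

Two companion results show which hypotheses matter.

**Corollary A′ (compact sets).** For the same $T$ there are a compact independent set $K$ and $f_K\in L^2(\mu)\setminus\{0\}$ such that $\sigma_{f_K}$ is continuous and concentrated on $K$, but $(f_K\circ T^n)_{n\in\mathbb Z}$ is not Gaussian.

**Theorem B.** Let $T$ be ergodic and $0\ne f\in\bigcap_{p<\infty}L^p(\mu)$, with $\sigma_f$ continuous and concentrated on a compact independent set $K$. Then $(f\circ T^n)_{n\in\mathbb Z}$ is Gaussian. In particular, no nonzero bounded $f$ has this spectral property.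

By Corollary A′, the integrability hypothesis in Theorem B cannot be replaced by $f\in L^2$. By Theorem A, the compactness of the independent carrier cannot be dropped, even for bounded $f$. We first make every word precise, and then say which question Theorem A answers.

## 2. Spectral measures, independent sets, Gaussian processes

Throughout, $(X,\mathcal B,\mu)$ is a standard probability space, $\langle u,v\rangle=\int u\bar v\,d\mu$, and $Ug=g\circ T$ is the Koopman operator. We write $\mathbb A=\mathbb R/\mathbb Z$ and $e(t)=e^{2\pi it}$. For $\lambda\in\mathbb Z^d$ put $e_\lambda(g)=e(\lambda\cdot g)$ on $\mathbb A^d$. For an integer vector $s$, $\operatorname{supp}s$ is its set of nonzero coordinates and $|\operatorname{supp}s|$ their number.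

**Definition (spectral measure).** For $g\in L^2(\mu)$, $\sigma_g$ is the finite positive Borel measure on the circle $\mathbb T$ with
$$\hat\sigma_g(n)=\int_{\mathbb T}z^n\,d\sigma_g(z)=\langle g\circ T^n,g\rangle\qquad(n\in\mathbb Z).$$
It is continuous if it has no atoms, and concentrated on a set if it gives the complement zero mass.

The spectral theorem attaches to each bounded Borel $\varphi$ on $\mathbb T$ an operator $\varphi(U)$, multiplicatively in $\varphi$ and with $\varphi(U)^*=\bar\varphi(U)$, so that the function $z$ gives $U$ and $\langle\varphi(U)g,\psi(U)g\rangle=\int\varphi\bar\psi\,d\sigma_g$. We use these consequences.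

- $\|\varphi(U)g\|_2^2=\int|\varphi|^2d\sigma_g$. So $\varphi(U)g$ depends only on $\varphi$ modulo $\sigma_g$-null sets, and $\sigma_{\varphi(U)g}=|\varphi|^2\sigma_g$.
- If $\sigma_g$ is concentrated on $A$, then $\mathbf 1_A(U)g=g$. If $\sigma_g,\sigma_h$ are concentrated on disjoint Borel sets $A,B$, then $\langle g,h\rangle=\langle\mathbf 1_A(U)g,\mathbf 1_B(U)h\rangle=\langle(\mathbf 1_A\mathbf 1_B)(U)g,h\rangle=0$.
- $\sigma_{\bar g}$ is the image of $\sigma_g$ under $z\mapsto z^{-1}$, because $\langle\bar g\circ T^n,\bar g\rangle=\overline{\hat\sigma_g(n)}=\hat\sigma_g(-n)$.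
- If $T$ is ergodic, $\sigma_g(\{1\})=\|\mathbf 1_{\{1\}}(U)g\|_2^2=|\int g\,d\mu|^2$. So a continuous $\sigma_g$ forces $\int g\,d\mu=0$.

For an example, let $R$ be the rotation of $\mathbb A^d$ by $\alpha$, where $1,\alpha_1,\dots,\alpha_d$ are rationally independent. It is ergodic. If $F\in L^2(\mathbb A^d)$, then $e_\lambda\circ R^n=e(n\lambda\cdot\alpha)e_\lambda$, so
$$\sigma_F=\sum_{\lambda\in\mathbb Z^d}|\hat F(\lambda)|^2\,\delta_{e(\lambda\cdot\alpha)} .$$

**Definition (independent set).** $E\subset\mathbb T$ is independent if for all distinct $z_1,\dots,z_n\in E$ and integers $k_1,\dots,k_n$, the relation $z_1^{k_1}\cdots z_n^{k_n}=1$ implies $k_1=\dots=k_n=0$.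

An independent set contains no root of unity (take $n=1$). It cannot contain both $z$ and $z^{-1}$: since $\pm1\notin E$ these would be distinct, with the relation $z\cdot z^{-1}=1$. In the rotation example, $\prod e(\lambda_i\cdot\alpha)^{k_i}=e\big((\sum k_i\lambda_i)\cdot\alpha\big)$, and this is $1$ only if $\sum k_i\lambda_i=0$. Hence for distinct $\lambda_1,\dots,\lambda_n\in\mathbb Z^d$,
$$\{e(\lambda_1\cdot\alpha),\dots,e(\lambda_n\cdot\alpha)\}\text{ is independent}\iff\lambda_1,\dots,\lambda_n\text{ are linearly independent over }\mathbb Q. \tag{1}$$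

If $f\neq0$ has $\sigma_f$ concentrated on an independent Borel set $E$, then $f$ is not real. For real $f$ the measure $\sigma_f$ is invariant under $z\mapsto z^{-1}$, hence concentrated on $E\cap E^{-1}=\emptyset$. So we need a notion of Gaussian process for complex functions.

**Definition (Gaussian process).** $(f\circ T^n)_{n\in\mathbb Z}$ is Gaussian if every finite real linear combination of the variables $\operatorname{Re}(f\circ T^n),\operatorname{Im}(f\circ T^n)$, $n\in\mathbb Z$, has a centered (possibly degenerate) real normal distribution.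

For an example, take the shift on sequences $(G_n)$ of independent copies of $G=(Y_1+iY_2)/\sqrt2$, with $Y_1,Y_2$ independent standard normal, and $f=G_0$. This process is Gaussian, and $\hat\sigma_f(n)=0$ for $n\neq0$, so $\sigma_f$ is normalized Lebesgue measure. A bounded $f$ with a Gaussian process is $0$ almost everywhere: $\operatorname{Re}f$ and $\operatorname{Im}f$ are then bounded and normal, hence degenerate.

**Definition (Helson set).** A compact $K\subset\mathbb T$ is a Helson set if every continuous function on $K$ is the restriction of some $z\mapsto\sum_{n\in\mathbb Z}a_nz^n$ with $\sum|a_n|<\infty$.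

Finite sets are Helson, by Lagrange interpolation with polynomials. The whole circle is not, since some continuous functions have a Fourier series that diverges at a point.

The following is known.

**Theorem HI (an extension of the Foiaş–Stratila theorem).** If $\sigma_f$ is continuous and concentrated on an independent Helson set, then $(f\circ T^n)_{n\in\mathbb Z}$ is Gaussian.

The problem comes from François Parreau, "On the Foiaş and Stratila theorem", arXiv:2312.07968 (2023). It asks whether one may delete the word Helson and assume only that $\sigma_f$ is continuous and concentrated on an independent Borel set. Theorem A says no, and Corollary A′ says no even for compact sets.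

## 3. Finitely many frequencies, by hand

Drop continuity for a moment. Let $R$ be the rotation above and $F=\sum_{p=1}^mc_pe_{\lambda_p}$, with $\lambda_1,\dots,\lambda_m$ linearly independent, so that $\sigma_F=\sum|c_p|^2\delta_{z_p}$ lives on the independent set of points $z_p=e(\lambda_p\cdot\alpha)$. Expand $\int|F|^4=\int F^2\bar F^2$. The integral of $e_{\lambda_{p_1}}e_{\lambda_{p_2}}\overline{e_{\lambda_{q_1}}e_{\lambda_{q_2}}}$ is $1$ if $\lambda_{p_1}+\lambda_{p_2}=\lambda_{q_1}+\lambda_{q_2}$ and $0$ otherwise, and linear independence allows equality only when $(q_1,q_2)$ is a rearrangement of $(p_1,p_2)$. A pair with $p_1\neq p_2$ has two rearrangements, a pair $(p,p)$ only one. Therefore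
$$\int|F|^4=2\Big(\sum_p|c_p|^2\Big)^2-\sum_p|c_p|^4=2\,\sigma_F(\mathbb T)^2-\sum_p\sigma_F(\{z_p\})^2. \tag{2}$$

A complex Gaussian variable $G$ with $\mathbb EG^2=0$ has $\mathbb E|G|^4=2(\mathbb E|G|^2)^2$. So (2) is the Gaussian value minus a defect made of squared atoms.

If $m=1$, then $|F|$ is constant and the defect is as large as possible: continuity is essential in any Gaussian theorem. If $|c_p|^2=1/m$ for all $p$, then $\int|F|^4=2-1/m$, close to the Gaussian value. This is what Theorem B will make rigorous: many small independent cells push moments to their Gaussian values.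

For Theorem A we want $|f|=1$, and (2) is bad news. If $|F|=1$, then $1=2-\sum|c_p|^4$, so $\sum|c_p|^4=1=(\sum|c_p|^2)^2$ and exactly one $c_p$ is nonzero. *A unimodular trigonometric polynomial with linearly independent frequencies is a single character.* At any finite stage of an approximation of this kind by unimodular functions on tori, relations between the frequencies must therefore be tolerated. They can only disappear in the limit.

## 4. Splitting frequencies, and why a common law cannot break a relation

Let $F:\mathbb A^d\to\mathbb C$ be unimodular with weights $w(\lambda)=|\hat F(\lambda)|^2$, $\sum_\lambda w(\lambda)=1$. There is a simple way to split each frequency while keeping $|F|=1$. Take a measurable $\zeta:\mathbb A^N\to\mathbb A^d$ and put $F'(g,y)=F(g+\zeta(y))$. By Fubini and translation invariance,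
$$\hat F'(\lambda,s)=\hat F(\lambda)\int_{\mathbb A^N}e(\lambda\cdot\zeta(y))\,\overline{e_s(y)}\,dy ,\qquad |\hat F'(\lambda,s)|^2=w(\lambda)\,p_\lambda(s), \tag{3}$$
where $p_\lambda(s)$ is the squared modulus of the $s$-th Fourier coefficient of the unimodular function $y\mapsto e(\lambda\cdot\zeta(y))$. So $p_\lambda$ is a probability on $\mathbb Z^N$: the mass at $\lambda$ is distributed over the frequencies $(\lambda,s)$ with law $p_\lambda$. If the new coordinates are rotated by a very small $\beta$, the atom at $e(\lambda\cdot\alpha)$ breaks into nearby atoms $e(\lambda\cdot\alpha+s\cdot\beta)$. Iterating, one hopes for a continuous limit measure, whose points correspond to infinite paths $(\lambda,s_1,s_2,\dots)$.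

The first thing to try is the cheapest $\zeta$. Let $a:\mathbb A\to\{\pm1\}$ be $1$ on $[0,\frac12)$ and $-1$ on $[\frac12,1)$, let $\zeta(y)=\frac18a(y)\mathbf e_1$ with $y\in\mathbb A$, and start from $F(x)=e(x)$ on $\mathbb A$. All frequencies that ever occur have first coordinate $1$, so $\lambda\cdot\zeta(y)=\frac18a(y)$ for each of them. After one step,
$$F'(x,y)=e(x)\,e(\tfrac18a(y))=e(x)\big(\cos\tfrac\pi4+i\,a(y)\sin\tfrac\pi4\big).$$
Since $|\hat a(s)|^2=4/(\pi^2s^2)$ for odd $s$ and $\hat a(s)=0$ for even $s$, the frequencies are $(1,0)$ with weight $\frac12$ and $(1,s)$, $s$ odd, with weight $2/(\pi^2s^2)$. The mass has been split. But there are relations, such as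
$$(1,1)+(1,-1)-2\,(1,0)=0. \tag{4}$$

Can further splitting of this kind break (4)? We need a set of labels $A_\lambda$ of nearly full $p_\lambda$-mass for each $\lambda$, such that $\sum r_is_i\neq0$ for *every* choice of $s_i\in A_{\lambda_i}$. "For almost every choice" is not enough: an independent set may contain no related tuple at all. Here the attempt breaks down. Looking at first coordinates, any relation $\sum_{i\in I}r_i\lambda_i=0$ satisfies $\sum_ir_i=0$. If all $\lambda_i$ are split by one law $p$, and $p(A_{\lambda_i})>1-1/|I|$ for each $i$, then the sets $A_{\lambda_i}$ have a common point $s$. The choice $s_i=s$ gives $\sum r_is=0$, so the relation survives for the frequencies $(\lambda_i,s)$. A common law can never break a relation.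

So the law must depend on $\lambda$, in a way visible on sets of nearly full mass. The feature to use is *the size of the support of $s$*. Suppose $s$ consists of many independent coordinates, each nonzero with probability $\theta_\lambda$. By the law of large numbers $|\operatorname{supp}s|/N\approx\theta_\lambda$ on a set of nearly full mass. If $\sum r_is_i=0$ with all $r_i\neq0$, then $\operatorname{supp}s_j\subset\bigcup_{i\ne j}\operatorname{supp}s_i$ for each $j$, so approximately $\theta_{\lambda_j}\le\sum_{i\neq j}\theta_{\lambda_i}$. The relation is broken for all choices at once if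
$$\theta_{\lambda_j}>\sum_{i\ne j}\theta_{\lambda_i}\quad\text{for some }j .$$
Using $\zeta(y)=\sum_lt\,a(y_l)\,v$ with a vector $v$, we shall find $\theta_\lambda=\sin^2(2\pi t\,\lambda\cdot v)\approx(2\pi t)^2(\lambda\cdot v)^2$. The numbers $x_i=\lambda_i\cdot v$ are constrained only by $\sum r_ix_i=0$, and we want $x_j^2>\sum_{i\neq j}x_i^2$. This can be arranged. For (4), order the vectors as $(1,1),(1,-1),(1,0)$, so $r=(1,1,-2)$, and take $v=(-2,-3)$: then $x=(-5,1,-2)$ and $25>1+4$. With $t=\frac1{20}$,
$$\theta_{(1,1)}=\sin^2\tfrac\pi2=1,\qquad\theta_{(1,-1)}+\theta_{(1,0)}=\sin^2\tfrac\pi{10}+\sin^2\tfrac\pi5=\tfrac{3-\sqrt5}8+\tfrac{5-\sqrt5}8=1-\tfrac{\sqrt5}4<1 .$$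

## 5. Breaking circuits by unequal support sizes

We now carry this out for all relations, stage by stage. There is no dynamics in this section.

**Step 1: the law of one square wave.** *We compute the one-coordinate splitting law.* Since $a=\pm1$, $e(\tau a(y))=\cos2\pi\tau+i\,a(y)\sin2\pi\tau$ for real $\tau$. As $\hat a(0)=0$ and $\sum_s|\hat a(s)|^2=1$, the squared Fourier coefficients are
$$q_\tau(0)=\cos^22\pi\tau,\qquad q_\tau(s)=\sin^2(2\pi\tau)\,|\hat a(s)|^2\ (s\ne0),\qquad\sum_sq_\tau(s)=1. \tag{5}$$
Under $q_\tau$ the label is nonzero with probability $\sin^22\pi\tau$. Also $q_{1/8}\le\frac12$.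

**Step 2: the inductive data.** *We list what each stage carries.* We construct integers $d_J$ with $d_{J+1}=d_J+N_{J+1}$, groups $G_J=\mathbb A^{d_J}$ and $\Gamma_J=\mathbb Z^{d_J}$, functions $f_J:G_J\to\mathbb C$ with $|f_J|=1$, weights $w_J(\lambda)=|\hat f_J(\lambda)|^2$ with $\sum_\lambda w_J(\lambda)=1$, and finite sets $\Lambda_J\subset\{w_J>0\}$ with $w_J(\Lambda_J)\ge1-2^{-J}$. We maintain the property that $w_J(\lambda)>0$ implies that the first coordinate of $\lambda$ is $1$. Start with $d_0=1$, $f_0(x)=e(x)$, $\Lambda_0=\{1\}$.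

**Step 3: an unbalanced vector for each circuit.** *Given stage $J$, we prepare a device for each minimal relation in $\Lambda_J$.* Call $C\subset\Lambda_J$ a circuit if it is linearly dependent over $\mathbb Q$ and all its proper subsets are linearly independent. Let $\mathcal C_J$ be the finite, possibly empty, set of circuits. Write $C=\{\lambda_i\}_{i\in I}$ and let $\sum_Ir_i\lambda_i=0$ be a nontrivial relation with $r_i\in\mathbb Z$. All $r_i$ are nonzero, or a proper subset would be dependent. The relation is unique up to scaling, since two non-proportional relations could be combined to cancel one coefficient, giving a nontrivial relation on a proper subset.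

We have $|C|\ge3$. A relation $r\lambda=0$ with $r\neq0$ is impossible because the first coordinate of $\lambda$ is $1$. If $|C|=2$, first coordinates give $r_1+r_2=0$, so $\lambda_1=\lambda_2$, which is excluded.

Choose $j\in I$ with $|r_j|$ minimal and put
$$S=\sum_{i\ne j}r_i^2,\qquad x_i=r_i\ (i\neq j),\qquad x_j=-S/r_j .$$
Then $\sum r_ix_i=S-S=0$. Since $|C|\ge3$ and $|r_j|$ is minimal, $S\ge2r_j^2$, so
$$x_j^2=S\cdot\frac{S}{r_j^2}\ge2S>S=\sum_{i\ne j}x_i^2 .$$
We claim that there is $v_C\in\mathbb R^{d_J}$ with $\lambda_i\cdot v_C=x_i$ for all $i\in I$. The orthogonal complement of the image of $v\mapsto(\lambda_i\cdot v)_{i\in I}$ consists of the real vectors $\rho$ with $\sum\rho_i\lambda_i=0$. The $\lambda_i$ are integer vectors, so their rank over $\mathbb R$ equals their rank over $\mathbb Q$, which is $|C|-1$, and this space of relations is the line $\mathbb Rr$. So the image is $r^\perp$, which contains $x$.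

For $\lambda\in\Gamma_J$ put $\theta^C_\lambda=\sin^2(2\pi t_C\,\lambda\cdot v_C)$. As $t\to0$, $\sin^2(2\pi tx_j)-\sum_{i\ne j}\sin^2(2\pi tx_i)=4\pi^2t^2\big(x_j^2-\sum_{i\neq j}x_i^2\big)+O(t^4)$, so we can fix $t_C>0$ with
$$\kappa_C:=\theta^C_{\lambda_j}-\sum_{i\in I,\,i\ne j}\theta^C_{\lambda_i}>0 .$$
Finally fix an integer $N_C\ge1$ with
$$\frac{|C|^2}{N_C\,\kappa_C^2}\le\frac{2^{-J}}{1+\#\mathcal C_J}. \tag{6}$$

In the example of Section 4, $J=1$ and we may take $\Lambda_1=\{(1,0),(1,\pm1)\}$, of mass $\frac12+\frac4{\pi^2}>\frac12$. Its only circuit is the whole set, because two distinct vectors with first coordinate $1$ are independent. Here $\kappa_C=\sqrt5/4$, and (6) reads $N_C\ge36\cdot\frac{16}5=115.2$.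

**Step 4: the next function.** *We split all frequencies, using all devices at once.* Let $N_{J+1}=1+\sum_{C\in\mathcal C_J}N_C$. Write $y\in\mathbb A^{N_{J+1}}$ as $\big(y_0,(y_{C,l})_{C\in\mathcal C_J,\,l\le N_C}\big)$, and $s\in\mathbb Z^{N_{J+1}}$ as $\big(s_0,(s^C)_{C\in\mathcal C_J}\big)$ with $s^C\in\mathbb Z^{N_C}$. With $\mathbf e_1$ the first basis vector, let
$$\zeta_{J+1}(y)=\tfrac18a(y_0)\,\mathbf e_1+\sum_{C\in\mathcal C_J}\sum_{l\le N_C}t_C\,a(y_{C,l})\,v_C\mod\mathbb Z^{d_J},\qquad f_{J+1}(g,y)=f_J(g+\zeta_{J+1}(y)).$$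
Let $\lambda$ have first coordinate $1$. Then $e(\lambda\cdot\zeta_{J+1}(y))$ is a product of functions of separate coordinates, namely $e(\frac18a(y_0))$ and the $e(t_C(\lambda\cdot v_C)\,a(y_{C,l}))$. By (3) and (5),
$$w_{J+1}(\lambda,s)=w_J(\lambda)\,p_\lambda(s),\qquad p_\lambda(s)=q_{1/8}(s_0)\prod_{C\in\mathcal C_J}\prod_{l\le N_C}q_{t_C\lambda\cdot v_C}(s^C_l), \tag{7}$$
and $p_\lambda$ is a probability on $\mathbb Z^{N_{J+1}}$. If the first coordinate of $\lambda$ is not $1$, then $w_J(\lambda)=0$, so $w_{J+1}(\lambda,s)=0$ by (3). Thus the first-coordinate property is inherited. Since $q_{1/8}\le\frac12$, we have $p_\lambda\le\frac12$, and by induction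
$$\max w_J\le2^{-J}. \tag{8}$$
The coordinate $y_0$, the cheap splitting of Section 4, is there for this bound, which will give continuity. The coordinates $y_{C,l}$ break relations.

**Step 5: typical labels.** *For each $\lambda\in\Lambda_J$ we isolate a set of labels of nearly full mass with prescribed support sizes.* Let
$$A_\lambda=\Big\{s\in\mathbb Z^{N_{J+1}}:\ \Big|\frac{|\operatorname{supp}s^C|}{N_C}-\theta^C_\lambda\Big|\le\frac{\kappa_C}{2|C|}\ \text{for every circuit }C\in\mathcal C_J\text{ with }\lambda\in C\Big\}.$$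
Under $p_\lambda$ the coordinates of $s^C$ are independent and each is nonzero with probability $\theta^C_\lambda$, by (5). So $|\operatorname{supp}s^C|$ is binomial with parameters $N_C,\theta^C_\lambda$, and $|\operatorname{supp}s^C|/N_C$ has variance at most $\frac1{4N_C}$. By Chebyshev and (6), the condition for $C$ fails with probability at most $\frac1{4N_C}\cdot\frac{4|C|^2}{\kappa_C^2}\le\frac{2^{-J}}{1+\#\mathcal C_J}$. Adding over the circuits,
$$p_\lambda(A_\lambda)\ge1-2^{-J}\qquad(\lambda\in\Lambda_J). \tag{9}$$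

**Step 6: no choice of typical labels preserves a circuit relation.** *This is the purpose of the construction.* We claim:

$$\text{if }C=\{\lambda_i\}_{i\in I}\in\mathcal C_J\text{ has relation }r\text{ and }s_i\in A_{\lambda_i}\ (i\in I),\text{ then }\sum_{i\in I}r_is_i\neq0. \tag{10}$$

Suppose the sum is $0$. Then $\sum_Ir_is^C_i=0$, and as $r_j\neq0$, $\operatorname{supp}s^C_j\subset\bigcup_{i\neq j}\operatorname{supp}s^C_i$, where $j$ is the index from Step 3. Count, divide by $N_C$, and use the definition of $A_{\lambda_i}$: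
$$\theta^C_{\lambda_j}-\frac{\kappa_C}{2|C|}\le\sum_{i\ne j}\theta^C_{\lambda_i}+(|C|-1)\frac{\kappa_C}{2|C|} .$$
That is $\kappa_C\le\kappa_C/2$, a contradiction.

To finish stage $J+1$, pick any finite $\Lambda_{J+1}\subset\{w_{J+1}>0\}$ with $w_{J+1}(\Lambda_{J+1})\ge1-2^{-J-1}$.

## 6. Infinite paths are eventually linearly independent

**Step 7: the path space.** *We make a probability space of infinite splitting histories.* By (7), $\sum_sw_{J+1}(\lambda,s)=w_J(\lambda)$. So the weights are consistent, and Kolmogorov's theorem gives a probability $P$ on the sequences $\omega=(s_1,s_2,\dots)\in\prod_{J\ge1}\mathbb Z^{N_J}$ such that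
$$\lambda_J(\omega):=(1,s_1,\dots,s_J)\in\Gamma_J\quad\text{has law }w_J\text{ for every }J .$$
By (8), each single path has $P$-measure $0$. Put
$$\Omega_{J_0}=\{\omega:\ \lambda_J(\omega)\in\Lambda_J\text{ and }s_{J+1}(\omega)\in A_{\lambda_J(\omega)}\text{ for all }J\ge J_0\},\qquad\Omega=\bigcup_{J_0}\Omega_{J_0}.$$
These sets increase with $J_0$. For each $J$, the event $\lambda_J\notin\Lambda_J$ has probability at most $2^{-J}$. The event that $\lambda_J\in\Lambda_J$ but $s_{J+1}\notin A_{\lambda_J}$ also has probability at most $2^{-J}$, by (9), since $s_{J+1}$ has conditional law $p_\lambda$ given $\lambda_J=\lambda$. So $P(\Omega_{J_0})\ge1-\sum_{J\ge J_0}2\cdot2^{-J}$, and $P(\Omega)=1$.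

Each $\Omega_{J_0}$ is compact in the product of the discrete spaces $\mathbb Z^{N_J}$. It is closed, being an intersection of conditions on finitely many coordinates. On it every coordinate takes finitely many values: $s_J$ with $1\le J\le J_0$ is read off from $\lambda_{J_0}\in\Lambda_{J_0}$, and $s_J$ with $J>J_0$ from $\lambda_J\in\Lambda_J$. A closed subset of a product of finite sets is compact.

**Step 8: distinct good paths become independent.** *We show that every relation dies, because each further stage lowers the rank of the group of relations.* Claim: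

$$\text{if }\omega_1,\dots,\omega_n\in\Omega\text{ are distinct, then }\lambda_J(\omega_1),\dots,\lambda_J(\omega_n)\text{ are linearly independent for all large }J. \tag{11}$$

Choose $J_0$ with all $\omega_i\in\Omega_{J_0}$, and $J_1\ge J_0$ such that the vectors $\lambda_J(\omega_i)$ are distinct for $J\ge J_1$. Let
$$H_J=\Big\{r\in\mathbb Z^n:\ \sum_ir_i\lambda_J(\omega_i)=0\Big\}.$$
Since $\lambda_{J+1}=(\lambda_J,s_{J+1})$, we have $H_{J+1}\subset H_J$. Each $H_J$ is pure: if $q\ge1$ and $qr\in H_J$, then $r\in H_J$.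

Let $J\ge J_1$ and $H_J\ne0$. Choose $0\neq r\in H_J$ with support $I$ minimal under inclusion. The vectors $\lambda_J(\omega_i)$, $i\in I$, are distinct elements of $\Lambda_J$ and dependent. By minimality, every proper subset of them is independent. So they form a circuit, and $r|_I$ is proportional to its relation. As $s_{J+1}(\omega_i)\in A_{\lambda_J(\omega_i)}$, (10) gives $\sum r_is_{J+1}(\omega_i)\neq0$, that is, $r\notin H_{J+1}$. If $H_{J+1}$ had the same rank as $H_J$, it would have finite index in $H_J$, some multiple $qr$ with $q\ge1$ would lie in $H_{J+1}$, and purity would give $r\in H_{J+1}$. Hence $\operatorname{rank}H_{J+1}<\operatorname{rank}H_J$. Since $\operatorname{rank}H_{J_1}\le n$, we get $H_J=0$ for $J\ge J_1+n$.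

## 7. An ergodic limit of conjugated rotations

We now need one ergodic $T$ and one function whose spectral measure records the paths. It is tempting to rotate an infinite torus and use $\lim f_J$. But the $f_J$, viewed on the infinite torus, have no limit in $L^2$: a limit would have norm $1$, hence a nonzero Fourier coefficient, whereas by (8) each Fourier coefficient of $f_J$ has squared modulus at most $2^{-J}$. Instead we keep the function fixed and let the transformation vary.

**Step 9: conjugation.** *We realize all $f_J$ as one function seen in different coordinates.* Let $X=\mathbb A^{\mathbb N}$ with Haar measure $\mu$. Its first $d_J$ coordinates form $G_J$. Put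
$$h_J(g,y,\cdot)=(g+\zeta_J(y),y,\cdot)\quad(g\in G_{J-1},\ y\in\mathbb A^{N_J}),\qquad\Phi_J=h_1\circ\cdots\circ h_J .$$
These maps are invertible, preserve $\mu$, and act only on the first $d_J$ coordinates. Let $f(x)=e(x_1)$, with $x_1$ the first coordinate. Then $|f|=1$ everywhere, and $f\circ\Phi_J=f_J$ by induction: $f\circ\Phi_{J+1}=f_J\circ h_{J+1}=f_{J+1}$.

For $\alpha^{(J)}=(\alpha_0,\beta_1,\dots,\beta_J)$, $\beta_j\in\mathbb R^{N_j}$, let $R_J$ be the rotation of $X$ by $(\alpha^{(J)},0,0,\dots)$, and let $T_J=\Phi_JR_J\Phi_J^{-1}$. Write $U_J$ for the Koopman operator of $T_J$. The map $h_{J+1}$ commutes with $R_J$, because $R_J$ translates $g$ and fixes $y$. Hence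
$$T_J=\Phi_{J+1}R_J\Phi_{J+1}^{-1}, \tag{12}$$
and $T_{J+1}=\Phi_{J+1}R_{J+1}\Phi_{J+1}^{-1}$ differs from $T_J$ only through $\beta_{J+1}$.

**Step 10: the rotation numbers.** *We choose $\beta_{J+1}$ so small that neither the dynamics nor the spectral points move much.* Fix a dense sequence $(\varphi_k)_{k\ge1}$ in $L^2(\mu)$ of trigonometric polynomials, with $\varphi_k$ depending only on the first $d_k$ coordinates. (Enumerate the $\mathbb Q[i]$-span of the characters with delays, inserting zeros; note $d_k\to\infty$.) Choose $\alpha_0$ irrational, and then $\beta_1,\beta_2,\dots$ inductively so that $1$ and the coordinates of $\alpha^{(J)}$ are always rationally independent. Given $\alpha^{(J)}$, define two quantities.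

First, $R_J$ is ergodic on $G_J$, and for $k\le J$ the function $\varphi_k\circ\Phi_J$ depends only on $G_J$. Since $\varphi_k\circ T_J^i=(\varphi_k\circ\Phi_J)\circ R_J^i\circ\Phi_J^{-1}$, the mean ergodic theorem for $R_J$ gives $m_J\ge J+1$ with
$$\Big\|\frac1{m_J}\sum_{0\le i<m_J}\varphi_k\circ T_J^i-\int\varphi_k\,d\mu\Big\|_2\le2^{-J}\qquad(k\le J). \tag{13}$$

Second, let $\delta_J\in(0,1]$ be the minimum of $1$ and all numbers
$$\Big|e\Big(\sum_{i\le n}k_i\lambda_i\cdot\alpha^{(J)}\Big)-1\Big|,\qquad n\le J,\ |k_i|\le J,\ \lambda_i\in\Lambda_J,\ \sum k_i\lambda_i\neq0 .$$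
There are finitely many, and none is $0$, because $e(\lambda\cdot\alpha^{(J)})=1$ only for $\lambda=0$.

Now choose $\beta_{J+1}$ so small that

(i) $2\pi|s\cdot\beta_{J+1}|\le2^{-J-2}(J+1)^{-2}\min_{j\le J}\delta_j$ for all $(\lambda,s)\in\Lambda_{J+1}$;

(ii) $\|\varphi_k\circ T_{J+1}^i-\varphi_k\circ T_J^i\|_2\le2^{-J}$ for $k\le J$ and $|i|\le\max(m_0,\dots,m_J)$.

Condition (i) holds near $\beta_{J+1}=0$, since $\Lambda_{J+1}$ is finite and was fixed in Section 5 without reference to the $\beta$'s. For (ii), let $\psi=\varphi_k\circ\Phi_{J+1}$, which does not depend on $\beta_{J+1}$. By (12) the norm in (ii) equals $\|\psi\circ R_{J+1}^i-\psi\circ R_J^i\|_2$, which tends to $0$ as $\beta_{J+1}\to0$ by continuity of translations in $L^2$. Only finitely many pairs $(k,i)$ are involved. Rational independence excludes only those $\beta_{J+1}$ with $m+\lambda\cdot\alpha^{(J)}+s\cdot\beta_{J+1}=0$ for some integers and integer vectors $(m,\lambda,s)\ne0$. Here $s\neq0$ by the independence at stage $J$, so this is a countable union of hyperplanes,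 a Lebesgue-null set.

**Step 11: the limit automorphism.** *We show that $T_J$ converges.* Fix $k$ and $i$. For $J\ge\max(k,|i|)$ we have $|i|<m_J$, so by (ii) the sequence $(U_J^i\varphi_k)_J$ is Cauchy. The $U_J^i$ are isometries and the $\varphi_k$ are dense, so $U_J^i$ converges strongly for every $i\in\mathbb Z$. Let $U=\lim U_J$ and $V=\lim U_J^{-1}$. Products of strongly convergent sequences of contractions converge strongly to the product of the limits. So $UV=VU=I$, the isometry $U$ is unitary, $V=U^{-1}$, and $U_J^i\to U^i$ strongly for all $i\in\mathbb Z$.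

For bounded $\varphi,\psi$, pass to a subsequence along which $U_J\varphi$, $U_J\psi$ and $U_J(\varphi\psi)=U_J\varphi\cdot U_J\psi$ converge almost everywhere. This gives $U(\varphi\psi)=U\varphi\cdot U\psi$. Also $U1=1$. So $(U\mathbf 1_B)^2=U\mathbf 1_B$, that is, $U$ maps indicators to indicators. It preserves measure, since $\int U\mathbf 1_B=\langle U\mathbf 1_B,U1\rangle=\mu(B)$. It respects complements, finite intersections, and (by continuity) countable unions, and $V$ has the same properties. So $U$ induces an automorphism of the measure algebra. By von Neumann's point-realization theorem there is an automorphism $T$ of $(X,\mu)$ with $U\varphi=\varphi\circ T$, and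
$$\varphi\circ T_J^i\to\varphi\circ T^i\ \text{ in }L^2\qquad(\varphi\in L^2,\ i\in\mathbb Z). \tag{14}$$

**Step 12: ergodicity.** *The averaging times $m_J$ were chosen so that the ergodicity of the rotations survives.* Let $k\le J$ and $0\le i<m_J$. For every $j\ge J$ we have $i\le\max(m_0,\dots,m_j)$, so (ii) and (14) give $\|\varphi_k\circ T^i-\varphi_k\circ T_J^i\|_2\le\sum_{j\ge J}2^{-j}$. With (13),
$$\Big\|\frac1{m_J}\sum_{0\le i<m_J}\varphi_k\circ T^i-\int\varphi_k\,d\mu\Big\|_2\le2^{-J}+\sum_{j\ge J}2^{-j}\longrightarrow0\qquad(J\to\infty).$$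
As $m_J\to\infty$, the mean ergodic theorem says that the averages converge to the projection of $\varphi_k$ onto the $T$-invariant functions. So this projection is the constant $\int\varphi_k$. By density, the projection of every $\varphi\in L^2$ is $\int\varphi$, and $T$ is ergodic.

## 8. The spectral measure is the law of a random point

**Step 13: the limit point of a path.** *We attach a point of $\mathbb T$ to every good path, with a quantitative error.* Let $Z_J(\omega)=e(\lambda_J(\omega)\cdot\alpha^{(J)})$. Then $Z_{J+1}=Z_J\,e(s_{J+1}\cdot\beta_{J+1})$. Let $\omega\in\Omega_{J_0}$ and $j\ge J\ge J_0$. Since $\lambda_{j+1}(\omega)\in\Lambda_{j+1}$, (i) gives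
$$|Z_{j+1}-Z_j|\le2\pi|s_{j+1}\cdot\beta_{j+1}|\le2^{-j-2}(j+1)^{-2}\min_{i\le j}\delta_i\le2^{-j-2}\,\frac{\delta_J}{(J+1)^2} .$$
Sum over $j\ge J$. Thus $Z_J$ converges uniformly on $\Omega_{J_0}$ to a limit $Z$, with
$$|Z-Z_J|\le\frac{\delta_J}{2(J+1)^2}\quad\text{on }\Omega_{J_0}\ \text{ for }J\ge J_0. \tag{15}$$
So $Z$ is defined on $\Omega$, hence $P$-almost surely.

**Step 14: $\sigma_f$ is the law of $Z$.** *We compute Fourier coefficients.* By (14), and since $f\circ T_J^n=f_J\circ R_J^n\circ\Phi_J^{-1}$ and $f=f_J\circ\Phi_J^{-1}$,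
$$\langle f\circ T^n,f\rangle=\lim_J\langle f_J\circ R_J^n,f_J\rangle=\lim_J\sum_\lambda w_J(\lambda)\,e(n\lambda\cdot\alpha^{(J)})=\lim_J\int Z_J^n\,dP=\int Z^n\,dP .$$
The third equality holds because $\lambda_J$ has law $w_J$, the last by dominated convergence. A measure on $\mathbb T$ is determined by its Fourier coefficients.

**Step 15: multiplicative independence.** *We transfer (11) from frequencies to points.* Claim:

$$\text{if }\omega_1,\dots,\omega_n\in\Omega\text{ are distinct and }(k_1,\dots,k_n)\neq0,\text{ then }\prod_iZ(\omega_i)^{k_i}\neq1. \tag{16}$$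

Take $J$ so large that $J\ge n$, $J\ge|k_i|$, $\omega_i\in\Omega_J$ for all $i$, and, by (11), $\sum k_i\lambda_J(\omega_i)\neq0$. Since $\lambda_J(\omega_i)\in\Lambda_J$, the definition of $\delta_J$ gives $|\prod Z_J(\omega_i)^{k_i}-1|\ge\delta_J$. If $\prod Z(\omega_i)^{k_i}=1$, then, as all numbers have modulus $1$, (15) (with $J_0=J$) gives
$$\delta_J\le\Big|\prod_iZ_J(\omega_i)^{k_i}-\prod_iZ(\omega_i)^{k_i}\Big|\le\sum_i|k_i|\,|Z_J(\omega_i)-Z(\omega_i)|\le J^2\,\frac{\delta_J}{2(J+1)^2}<\delta_J ,$$
a contradiction. This is why $\delta_J$ allows coefficients and tuples of size up to $J$, and why (i) carries the factor $(J+1)^{-2}$.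

**Step 16: the carrier, and continuity.** *We read off the spectral statements of Theorem A.* Let $E_J=Z(\Omega_J)$ and $E=\bigcup_JE_J=Z(\Omega)$. On the compact set $\Omega_J$, $Z$ is a uniform limit of continuous functions, so $E_J$ is compact. The $E_J$ increase, and $\sigma_f(E)\ge P(\Omega)=1$. Distinct points of $E$ come from distinct paths in $\Omega$, so $E$ is independent by (16). Taking $n=2$, $k=(1,-1)$ in (16) shows that $Z$ is injective on $\Omega$. So $\sigma_f(\{z\})=P(Z=z)$ is at most the $P$-measure of one path, which is $0$. Hence $\sigma_f$ is continuous.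

**Step 17: not Gaussian.** *Boundedness finishes the proof.* By Section 2 a bounded function with a Gaussian process vanishes almost everywhere, but $|f|=1$. This proves Theorem A. $\blacksquare$

## 9. Cutting down to a compact set

**Proof of Corollary A′.** *The function $f$ is unimodular, a circular Gaussian variable is far from that in $L^1$, and a small spectral cut cannot bridge the difference.* Take $T$, $f$, $E_J$ from Theorem A. Since $\sigma_f(E_J)\uparrow1$ and $\sqrt\pi/2<1$, we may choose $J$ with
$$\sqrt{\sigma_f(\mathbb T\setminus E_J)}<1-\frac{\sqrt\pi}2 .$$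
Put $K=E_J$ and $f_K=\mathbf 1_K(U)f$. Then $\sigma_{f_K}=\sigma_f|_K$ is continuous and concentrated on the compact independent set $K$. Moreover $\|f-f_K\|_2=\sqrt{\sigma_f(\mathbb T\setminus K)}<1-\frac{\sqrt\pi}2$, so $f_K\neq0$, and $\|f_K\|_2\le1$.

The spectral measure of $\overline{f_K}$ is concentrated on $K^{-1}$, and $K\cap K^{-1}=\emptyset$ by Section 2. So $\int f_K^2\,d\mu=\langle f_K,\overline{f_K}\rangle=0$. Suppose the process were Gaussian. Then $\operatorname{Re}f_K,\operatorname{Im}f_K$ are jointly normal and centered, and $\int f_K^2=0$ says that they have the same variance $v$ and are uncorrelated, hence independent. So $|f_K|$ is the modulus of a planar normal vector, with $\|f_K\|_2^2=2v$ and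
$$\int|f_K|\,d\mu=\int_0^\infty\rho\cdot\frac\rho v\,e^{-\rho^2/2v}\,d\rho=\sqrt{\frac{\pi v}2}=\frac{\sqrt\pi}2\,\|f_K\|_2\le\frac{\sqrt\pi}2 .$$
But $\int|f_K|\,d\mu\ge\int|f|\,d\mu-\|f-f_K\|_2>\frac{\sqrt\pi}2$, a contradiction. $\blacksquare$

Once Theorem B is proved, it will follow that this $f_K$ fails to lie in some $L^p$, although it is a spectral cut of a unimodular function.

## 10. Moments that must vanish on a compact independent set

For the rest, $T$, $f$, $K$ are as in Theorem B, $\sigma=\sigma_f$, $\mathbb E$ denotes $\int\cdot\,d\mu$, and $T^nF$ means $F\circ T^n$. "In all $L^q$" means for every finite $q\ge1$. Two facts will be used freely.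

- If $Y_k\ge0$ is bounded in all $L^q$ and $\mathbb EY_k\to0$, then $Y_k\to0$ in all $L^q$, because $\mathbb EY_k^q\le(\mathbb EY_k)^{1/2}(\mathbb EY_k^{2q-1})^{1/2}$. If $Y_k\to0$ in all $L^q$ and $Y_k'$ is bounded in all $L^q$, then $Y_kY_k'\to0$ in all $L^q$.
- If $\varphi=\sum\hat\varphi(n)z^n$ is $C^\infty$ on $\mathbb T$, then $\sum|\hat\varphi(n)|<\infty$, so $\varphi(U)g=\sum\hat\varphi(n)T^ng$ converges absolutely in every $L^q$ to which $g$ belongs. Smooth spectral cuts preserve "in all $L^q$".

The hand computation (2) used that integrals of products of characters vanish unless frequencies match. The next lemma is the version for continuous spectrum.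

**Lemma.** Let $g_1,\dots,g_a,h_1,\dots,h_b$ ($a+b\ge1$) lie in all $L^q$, with $\sigma_{g_i},\sigma_{h_j}$ concentrated on compact sets $L_i,M_j\subset\mathbb T$. If $z_1\cdots z_a\neq w_1\cdots w_b$ for all $z_i\in L_i$, $w_j\in M_j$, then $\mathbb E\prod_ig_i\prod_j\overline{h_j}=0$.

*Proof.* If some $L_i$ or $M_j$ is empty, that function is $0$ and there is nothing to prove. Otherwise $1-\prod z_i\prod\bar w_j$ has no zero on the compact set $\prod L_i\times\prod M_j$. By uniform continuity it has no zero on a product of closed neighborhoods of the $L_i$, $M_j$. Choose real $C^\infty$ functions $\chi_i,\chi_j'$, equal to $1$ on $L_i,M_j$, with supports in these neighborhoods. Then $\chi_i(U)g_i=g_i$ and $\chi'_j(U)h_j=h_j$.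

For $\Theta=\sum\Theta_{k,l}\,z^k\bar w^{\,l}\in C^\infty(\mathbb T^{a+b})$, with multi-indices $k\in\mathbb Z^a$, $l\in\mathbb Z^b$, put
$$\mathcal L(\Theta)=\sum_{k,l}\Theta_{k,l}\ \mathbb E\prod_iT^{k_i}g_i\prod_j\overline{T^{l_j}h_j} .$$
This converges absolutely, since the coefficients are summable and each expectation is at most $\prod\|g_i\|_{a+b}\prod\|h_j\|_{a+b}$ by Hölder. Multiplying $\Theta$ by $\prod z_i\prod\bar w_j$ raises all $k_i$ and $l_j$ by one, which does not change the expectations because $T$ preserves $\mu$. So $\mathcal L(\Theta\prod z_i\prod\bar w_j)=\mathcal L(\Theta)$. Let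
$$H=\frac{\prod_i\chi_i(z_i)\prod_j\chi'_j(w_j)}{1-\prod_iz_i\prod_j\bar w_j},$$
extended by $0$. The denominator has no zero on the support of the numerator, hence none on a neighborhood of it, so $H$ is $C^\infty$. Therefore
$$0=\mathcal L\Big(\big(1-\prod z_i\prod\bar w_j\big)H\Big)=\mathcal L\Big(\prod\chi_i\prod\chi_j'\Big)=\mathbb E\prod_i\chi_i(U)g_i\prod_j\overline{\chi'_j(U)h_j}=\mathbb E\prod_ig_i\prod_j\overline{h_j}.$$
In the third equality, $\chi_j'$ is real, so $\chi'_j(w)=\sum_l\overline{\hat\chi_j'(l)}\,\bar w^{\,l}$, which matches $\overline{\chi_j'(U)h_j}=\sum_l\overline{\hat\chi'_j(l)}\ \overline{T^lh_j}$. $\square$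

**Step 1: cutting $K$ into cells.** *We decompose $f$ into pieces with separated spectra.* For $k\ge1$ let $P_k$ index the nonempty sets among $K\cap\{e(t):j2^{-k}<t<(j+1)2^{-k}\}$, $0\le j<2^k$. Since $K$ contains no roots of unity, these sets partition $K$. They are relatively open in $K$, hence also relatively closed, hence compact. Their diameters are at most $r_k=2\pi2^{-k}$, and $P_{k+1}$ refines $P_k$. Denote the cell of $p\in P_k$ by $K_p$, fix $z_p\in K_p$, and write $p\subset q$ when $K_p\subset K_q$. Let
$$F_p=\varphi_p(U)f,\qquad\varphi_p\in C^\infty(\mathbb T),\quad\varphi_p=1\text{ near }K_p,\ \varphi_p=0\text{ near }K\setminus K_p .$$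
Then $F_p$ lies in all $L^q$, $\sigma_{F_p}=\sigma|_{K_p}$, and $F_p=\mathbf 1_{K_p}(U)f$. So $\sum_{p\in P_k}F_p=f$, and $F_q=\sum_{p\in P_k,\,p\subset q}F_p$ for $q\in P_l$, $l\le k$.

If a product of points of $K$ equals another such product, then by independence every point of $K$ occurs equally often in both, so the two multisets of points coincide. Since $T^nF_p$ has the same spectral measure as $F_p$, the Lemma gives, for $p_i,q_j\in P_k$ and $n_i,m_j\in\mathbb Z$,
$$\mathbb E\prod_{i\le a}T^{n_i}F_{p_i}\prod_{j\le b}\overline{T^{m_j}F_{q_j}}=0\quad\text{unless }a=b\text{ and }(q_j)\text{ is a rearrangement of }(p_i). \tag{17}$$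

**Step 2: uniform bounds.** *We control the square function.* Let $Q_k=\sum_{p\in P_k}|F_p|^2$. Expand $\mathbb E|f|^{2m}=\mathbb Ef^m\bar f^m$ by (17): each $(p_i)\in P_k^m$ contributes $\mathbb E\prod|F_{p_i}|^2\ge0$ times the number, at least $1$, of its distinct rearrangements. So
$$\mathbb EQ_k^m=\sum_{(p_i)\in P_k^m}\mathbb E\prod_{i\le m}|F_{p_i}|^2\le\mathbb E|f|^{2m}\qquad(m\ge1),$$
and $(Q_k)_k$ is bounded in all $L^q$.

**Step 3: the pieces are nearly eigenfunctions.** *We quantify $T^nF_p\approx z_p^nF_p$ for fixed $n$ and fine partitions.* Let $V_{k,n}=\sum_{p\in P_k}|T^nF_p-z_p^nF_p|^2$. Since $|z^n-z_p^n|\le|n|\,|z-z_p|$,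
$$\mathbb EV_{k,n}=\sum_p\int_{K_p}|z^n-z_p^n|^2\,d\sigma\le n^2r_k^2\,\sigma(K)\to0 .$$
Also $V_{k,n}\le2(T^nQ_k+Q_k)$ is bounded in all $L^q$. So $V_{k,n}\to0$ in all $L^q$ as $k\to\infty$. Put
$$D^k_{n,m}=\sum_{p\in P_k}T^nF_p\,\overline{T^mF_p},\qquad D^k_n=\sum_{p\in P_k}z_p^n|F_p|^2 .$$
Write $T^nF_p=z_p^nF_p+\epsilon_p$ and $T^mF_p=z_p^mF_p+\eta_p$, multiply out, and apply Cauchy–Schwarz:
$$|D^k_{n,m}-D^k_{n-m}|\le\sqrt{V_{k,n}Q_k}+\sqrt{Q_kV_{k,m}}+\sqrt{V_{k,n}V_{k,m}} .$$
Hence
$$D^k_{n,m}-D^k_{n-m}\to0\ \text{ in all }L^q\quad(k\to\infty). \tag{18}$$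
The same bound and conclusion hold for the sums restricted to $p\subset q$, where $q\in P_l$ and $k\ge l$.

## 11. Fourth powers of the pieces are negligible

Imitating (2), expand the fourth moment by (17): $\mathbb E|f|^4=2\,\mathbb EQ_k^2-b_k$ with $b_k=\sum_{p\in P_k}\mathbb E|F_p|^4$. If the $F_p$ were eigenfunctions, each $|F_p|^2$ would be the constant $\sigma(K_p)$, so $Q_k=\sigma(K)$ and $b_k=\sum_p\sigma(K_p)^2\to0$. But they are not, and here the direct expansion stops: (17) says nothing about how $\mathbb E|F_p|^4$ compares with $(\mathbb E|F_p|^2)^2$. What compares them is ergodicity. For a *coarse* cell $q$, averages of $\mathbb E|F_q|^2\,T^n|F_q|^2$ over $n$ tend to $\sigma(K_q)^2$. For each *fixed* $n$, the same number can be expanded over arbitrarily fine cells, where (18) applies. The order of limits is: first $k\to\infty$, then $N\to\infty$, then $l\to\infty$.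

**Step 4: $b_k\to0$.** *We bound $\limsup b_k$ by squared masses of coarse cells.* Fix $l$, $n$ and $q\in P_l$. For $k\ge l$ put $Q^k_q=\sum_{p\in P_k,\,p\subset q}|F_p|^2$. Expand
$$\mathbb E|F_q|^2|T^nF_q|^2=\sum\mathbb E\,F_{p_1}\,T^nF_{p_2}\,\overline{F_{p_3}}\,\overline{T^nF_{p_4}}$$
over cells $p_i\subset q$ of $P_k$. By (17) only $(p_3,p_4)=(p_1,p_2)$ and $(p_3,p_4)=(p_2,p_1)$ contribute. The first family sums to $\mathbb E\,Q^k_q\,T^nQ^k_q$, the second to $\mathbb E\big|\sum_{p\subset q}F_p\overline{T^nF_p}\big|^2$, and the terms with $p_1=p_2$ are counted twice. So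
$$\mathbb E|F_q|^2|T^nF_q|^2=\mathbb E\,Q^k_q\,T^nQ^k_q+\mathbb E\Big|\sum_{p\subset q}F_p\overline{T^nF_p}\Big|^2-\sum_{p\subset q}\mathbb E|F_p|^2|T^nF_p|^2 .$$
Let $k\to\infty$. By the restricted form of (18), $T^nQ^k_q-Q^k_q\to0$ (indices $n,n$) and $\sum_{p\subset q}F_p\overline{T^nF_p}-\sum_{p\subset q}\bar z_p^{\,n}|F_p|^2\to0$ (indices $0,n$), in all $L^q$. For the third term, $|z_p^nF_p|=|F_p|$ gives $\big||T^nF_p|^2-|F_p|^2\big|\le2|F_p||\epsilon_p|+|\epsilon_p|^2$ with $\epsilon_p=T^nF_p-z_p^nF_p$. Since $|F_p|^2\le Q_k$,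
$$\sum_p|F_p|^2\,\big||T^nF_p|^2-|F_p|^2\big|\le Q_k\big(2\sqrt{V_{k,n}Q_k}+V_{k,n}\big)\to0\ \text{ in }L^1 .$$
Therefore, for fixed $l,n$,
$$\mathbb E|F_q|^2|T^nF_q|^2=\mathbb E(Q^k_q)^2+\mathbb E\Big|\sum_{p\subset q}\bar z_p^{\,n}|F_p|^2\Big|^2-\sum_{p\subset q}\mathbb E|F_p|^4+o(1)\qquad(k\to\infty). \tag{19}$$

Average over $n$ with the Fejér weights $a_n=\frac1N\big(1-\frac{|n|}N\big)$, $|n|<N$. We have $\sum_na_nz^n=\frac1{N^2}\big|\sum_{0\le i<N}z^i\big|^2$, which is nonnegative on $\mathbb T$ and equals $1$ at $z=1$. So for numbers $u_p\ge0$,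
$$\sum_na_n\Big|\sum_p\bar z_p^{\,n}u_p\Big|^2=\sum_{p,p'}u_pu_{p'}\sum_na_n(\bar z_pz_{p'})^n\ge\sum_pu_p^2 ,$$
because the diagonal terms equal $u_p^2$ and the others are nonnegative. With $u_p=|F_p|^2$, the averaged middle term of (19) dominates the subtracted one. Summing over $q\in P_l$,
$$\sum_{q\in P_l}\sum_{|n|<N}a_n\,\mathbb E|F_q|^2|T^nF_q|^2\ \ge\ \sum_{q\in P_l}\mathbb E(Q^k_q)^2+o(1)\ \ge\ b_k+o(1)\qquad(k\to\infty), \tag{20}$$
since $(Q^k_q)^2\ge\sum_{p\subset q}|F_p|^4$.

The left side of (20) does not depend on $k$. By the definition of $a_n$ it equals $\sum_{q\in P_l}\big\|\frac1N\sum_{0\le i<N}T^i|F_q|^2\big\|_2^2$. So $\limsup_kb_k$ is at most this, for every $N$. As $N\to\infty$ it tends to $\sum_q(\mathbb E|F_q|^2)^2=\sum_q\sigma(K_q)^2$ by ergodicity. Hence for every $l$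
$$\limsup_kb_k\le\sum_{q\in P_l}\sigma(K_q)^2\le\sigma(K)\max_{q\in P_l}\sigma(K_q).$$
Since $\sigma$ is continuous, $t\mapsto\sigma(\{e(u):0\le u<t\})$ is continuous on $[0,1]$, hence uniformly continuous, and each $K_q$ lies in an arc $\{e(t):j2^{-l}<t<(j+1)2^{-l}\}$. So the right side tends to $0$ as $l\to\infty$, and $b_k\to0$.

Consequently
$$W_k:=\sum_{p\in P_k}|F_p|^4\to0\ \text{ in all }L^q, \tag{21}$$
since $\mathbb EW_k=b_k\to0$ and $W_k\le Q_k^2$ is bounded in all $L^q$.

## 12. All moments take their Gaussian values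

**Step 5: a formula for mixed moments.** *We reduce all moments to the functions $D^k_n$.* If $a\neq b$, summing (17) over cells gives
$$\mathbb E\prod_{i\le a}T^{n_i}f\prod_{j\le b}\overline{T^{m_j}f}=0 .$$
For $a=b$ we claim
$$\mathbb E\prod_{i\le a}T^{n_i}f\prod_{j\le a}\overline{T^{m_j}f}=\lim_k\sum_{\pi\in S_a}\mathbb E\prod_{i\le a}D^k_{n_i-m_{\pi(i)}}. \tag{22}$$
All $D$'s are bounded in all $L^q$, since $|D^k_n|\le Q_k$ and $|D^k_{n,m}|\le(T^nQ_k\cdot T^mQ_k)^{1/2}$. So by (18), replacing one factor at a time, we may put $D^k_{n_i,m_{\pi(i)}}$ for $D^k_{n_i-m_{\pi(i)}}$ on the right. Expand both sides over $(p_i)\in P_k^a$. On the left, only those $(q_j)$ that rearrange $(p_i)$ contribute. On the right, the tuple contributes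
$$\sum_{\pi\in S_a}\mathbb E\prod_iT^{n_i}F_{p_i}\,\overline{T^{m_{\pi(i)}}F_{p_i}} .$$
If the $p_i$ are distinct, the rearrangements $(q_j)$ correspond exactly to the permutations by $q_{\pi(i)}=p_i$, and the contributions agree. If the tuple has a repetition, each side has at most $a!$ terms, all of the form $\mathbb E\prod_iT^{n_i}F_{p_i}\overline{T^{m_{\pi(i)}}F_{p_i}}$. So the difference of the two sides is at most a constant, depending on $a$, times the maximum over $\pi$ of the sum of $\mathbb E\prod_i|T^{n_i}F_{p_i}||T^{m_{\pi(i)}}F_{p_i}|$ over tuples with a repetition. Choose a pair $i<i'$ with $p_i=p_{i'}=p$, sum freely over the other $p_u$, and use Cauchy–Schwarz there. The sum is at most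
$$\sum_{i<i'}\mathbb E\Big[\Big(\sum_p|T^{n_i}F_p||T^{m_{\pi(i)}}F_p||T^{n_{i'}}F_p||T^{m_{\pi(i')}}F_p|\Big)\prod_{u\neq i,i'}\big(T^{n_u}Q_k\cdot T^{m_{\pi(u)}}Q_k\big)^{1/2}\Big].$$
By Hölder, the inner sum is at most $(T^{n_i}W_k)^{1/4}(T^{m_{\pi(i)}}W_k)^{1/4}(T^{n_{i'}}W_k)^{1/4}(T^{m_{\pi(i')}}W_k)^{1/4}$, which tends to $0$ in all $L^q$ by (21). The other factors are bounded in all $L^q$. So the difference tends to $0$, which proves (22).

**Step 6: $D^k_n\to\hat\sigma(n)$ in all $L^q$.** *Ergodicity makes the random quantities $D^k_n$ asymptotically constant.* First, $\mathbb ED^k_n=\sum_pz_p^n\sigma(K_p)\to\int z^n\,d\sigma=\hat\sigma(n)$. Next,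
$$\mathbb E\Big|\frac1N\sum_{0\le i<N}T^i(T^nf\,\bar f)\Big|^2=\frac1{N^2}\sum_{i,j<N}\mathbb E\,T^{i+n}f\;T^jf\;\overline{T^if}\;\overline{T^{j+n}f} .$$
Apply (22) with $a=2$, $(n_1,n_2)=(i+n,j)$, $(m_1,m_2)=(i,j+n)$. The identity permutation gives $D^k_nD^k_{-n}=|D^k_n|^2$, since $D^k_{-n}=\overline{D^k_n}$. The transposition gives $D^k_{i-j}D^k_{j-i}=|D^k_{i-j}|^2$. So the expression equals
$$\lim_k\frac1{N^2}\sum_{i,j<N}\big(\mathbb E|D^k_n|^2+\mathbb E|D^k_{i-j}|^2\big)\ \ge\ \limsup_k\mathbb E|D^k_n|^2 .$$
As $N\to\infty$ the left side tends to $|\mathbb E\,T^nf\,\bar f|^2=|\hat\sigma(n)|^2$ by ergodicity. Thus $\limsup_k\mathbb E|D^k_n|^2\le|\hat\sigma(n)|^2=\lim_k|\mathbb ED^k_n|^2$. So the variance of $D^k_n$ tends to $0$, and $D^k_n\to\hat\sigma(n)$ in $L^2$. As $|D^k_n|\le Q_k$ is bounded in all $L^q$, the convergence holds in all $L^q$.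

**Step 7: conclusion.** *We identify the law of every linear combination.* From (22) and Step 6,
$$\mathbb E\prod_{i\le a}T^{n_i}f\prod_{j\le a}\overline{T^{m_j}f}=\sum_{\pi\in S_a}\prod_{i\le a}\hat\sigma(n_i-m_{\pi(i)}), \tag{23}$$
and mixed moments with $a\neq b$ vanish. A finite real linear combination of the variables $\operatorname{Re}(f\circ T^n),\operatorname{Im}(f\circ T^n)$ has the form $Y=\operatorname{Re}g$ with $g=\sum_nc_nT^nf$, a finite sum with $c_n\in\mathbb C$. Expanding and using (23), with $\sum_{n,m}c_n\bar c_m\hat\sigma(n-m)=\|g\|_2^2=:\tau$,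
$$\mathbb E\,g^a\bar g^a=a!\,\tau^a,\qquad\mathbb E\,g^a\bar g^b=0\quad(a\neq b).$$
Since $Y=(g+\bar g)/2$, the odd moments of $Y$ vanish, and
$$\mathbb EY^{2m}=4^{-m}\binom{2m}m\,m!\,\tau^m=\frac{(2m)!}{m!}\Big(\frac\tau4\Big)^m .$$
These are the moments of the centered normal law of variance $\tau/2$. They determine the law: for real $x$, Taylor's formula gives
$$\Big|\mathbb Ee^{ixY}-\sum_{j<2m}\frac{(ix)^j}{j!}\,\mathbb EY^j\Big|\le\frac{x^{2m}}{(2m)!}\,\mathbb EY^{2m}=\frac1{m!}\Big(\frac{x^2\tau}4\Big)^m\to0\qquad(m\to\infty),$$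
so $\mathbb Ee^{ixY}=\sum_m\frac{(-1)^m}{m!}\big(\frac{x^2\tau}4\big)^m=e^{-x^2\tau/4}$. Hence $Y$ is centered normal, possibly degenerate, and $(f\circ T^n)_{n\in\mathbb Z}$ is Gaussian. A nonzero bounded function lies in all $L^p$ and cannot have a Gaussian process, by Section 2, which gives the last assertion of Theorem B. $\blacksquare$
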